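\title{Maximin share allocations of mixed manna can fail\\ with five more items than agents}

\begin{abstract}
We consider the allocation of $m$ indivisible items among $n$ agents with additive utilities of arbitrary sign, and ask whether $m\le n+5$ guarantees an allocation that gives every agent her maximin share. The answer is no: we give an instance with $15$ agents, $20$ items and three utility functions that has no such allocation. The instance belongs to a family that gives counterexamples with $m=n+5$ for every multiple of three $n\ge 93$, and with $m=n+7$ for every $n\ge 91$. In these instances the goods and chores cancel only in three prescribed partitions, and each partition is acceptable to too few agents.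
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{instance} $I$ consists of a set $N=\{1,\dots,n\}$ of agents, a set $M$ of $m$ indivisible items, and a real number $u_i(o)$ for each agent $i$ and item $o$. Utilities are additive: a bundle $Z\subseteq M$ is worth $u_i(Z)=\sum_{o\in Z}u_i(o)$ to agent $i$. (For any function $\varphi$ on $M$ we write $\varphi(Z)=\sum_{o\in Z}\varphi(o)$.) The item $o$ is a \emph{good} for $i$ if $u_i(o)\ge 0$ and a \emph{chore} for $i$ if $u_i(o)\le 0$. No sign condition is imposed; this is the setting of \emph{mixed manna}. An \emph{allocation} $\pi=(\pi_1,\dots,\pi_n)$ is a partition of $M$ into $n$ bundles, some of which may be empty, and agent $i$ receives $\pi_i$. The \emph{maximin share} (MMS) of agent $i$ is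
\[
u_i^{\mathrm{MMS}}(I)=\max_{(Z_1,\dots,Z_n)}\ \min_{1\le j\le n}u_i(Z_j),
\]
where the maximum is over all partitions of $M$ into $n$ possibly empty bundles. It is the utility that agent $i$ can secure if she cuts $M$ into $n$ bundles and is left with the worst one. An \emph{MMS allocation} is an allocation $\pi$ with $u_i(\pi_i)\ge u_i^{\mathrm{MMS}}(I)$ for all $i$.

In the simplest cases MMS allocations exist. If all agents have the same utility function, hand out the bundles of an optimal partition. If $n=2$, let agent $1$ cut along her optimal partition and let agent $2$ choose; agent $2$ gets at least $u_2(M)/2$, and this average bounds her maximin share from above. A shortage of items also helps when all utilities have one sign. If all items are goods and $m<n$, every partition has an empty bundle, so every share is $0$ and every allocation works. If all items are chores and $1\le m\le n$, the share of agent $i$ is $\min_o u_i(o)$, and every allocation with at most one item per agent works. This suggests measuring an instance by the excess $m-n$ and asking how large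 it must be before existence can fail. Call $i$ a \emph{chores agent} if every item is a chore for $i$, and a \emph{non-negative agent} if $u_i^{\mathrm{MMS}}(I)\ge0$. The following facts are known.
\begin{itemize}
\item[(a)] If all items are goods for all agents and $m\le n+5$, an MMS allocation exists; for $m=n+6$ it can fail to exist.
\item[(b)] If $m\le n+5$ and either every agent is a chores agent or some agent is a non-negative agent, an MMS allocation exists.
\item[(c)] If $n\le3$ and $m\le n+5$, an MMS allocation exists.
\end{itemize}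
The question below, which comes from Hsu~\cite{Hsu}, asks whether the side conditions can be dropped.
\begin{quote}
\emph{Does every instance with $m\le n+5$ admit an MMS allocation?}
\end{quote}
The bound $n+5$ holds for goods, for chores and for up to three agents, so one would guess that the answer is yes. It is no.

\begin{table}[ht]
\centering
\begin{tabular}{c|rrrrrrrrrr}
item & $A_2$ & $G$ & $B_2$ & $V_3$ & $A_0$ & $F'$ & $E$ & $C_2$ & $B_0$ & $A_1$\\ \hline
$w$ & $55$ & $43$ & $34$ & $32$ & $30$ & $24$ & $22$ & $11$ & $9$ & $5$\\
$d_A$ & $0$ & $0$ & $0$ & $4$ & $-1$ & $0$ & $-6$ & $-2$ & $1$ & $0$\\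
$d_B$ & $0$ & $-1$ & $1$ & $-2$ & $0$ & $-6$ & $1$ & $1$ & $-1$ & $-1$\\
$d_C$ & $1$ & $-6$ & $-2$ & $1$ & $0$ & $0$ & $0$ & $4$ & $0$ & $-2$\\
\multicolumn{11}{c}{}\\
item & $V_2$ & $V_4$ & $C_0$ & $B_1$ & $E'$ & $F$ & $V_5$ & $C_1$ & $G'$ & $V_1$\\ \hline
$w$ & $-10$ & $-12$ & $-14$ & $-16$ & $-22$ & $-24$ & $-31$ & $-39$ & $-43$ & $-54$\\
$d_A$ & $0$ & $1$ & $-1$ & $1$ & $-6$ & $0$ & $-1$ & $-1$ & $-2$ & $1$\\
$d_B$ & $4$ & $0$ & $1$ & $-1$ & $-2$ & $-6$ & $0$ & $0$ & $0$ & $0$\\
$d_C$ & $0$ & $4$ & $0$ & $-2$ & $-2$ & $0$ & $-1$ & $0$ & $-6$ & $-1$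
\end{tabular}
\caption{The twenty items of Theorem~\ref{thm:fifteen}, with their weights $w$ and perturbations $d_A,d_B,d_C$. The names of the items are explained in Section~\ref{sec:design}.}\label{tab:twenty}
\end{table}

\begin{theorem}\label{thm:fifteen}
Take the $20$ items of Table~\ref{tab:twenty} and five agents of each of three types $\tau\in\{A,B,C\}$, where an agent of type $\tau$ has the utility function
\[
u_\tau(o)=100\,w(o)-20+d_\tau(o).
\]
This instance has $n=15$ and $m=20=n+5$, and it admits no MMS allocation.
\end{theorem}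

\begin{theorem}\label{thm:family}
For every $L\ge28$ there is an instance with $n=3L+9$ agents, three utility functions and $m=n+5$ items that admits no MMS allocation. Consequently, instances without MMS allocations exist
\begin{itemize}
\item for every $n\ge93$ with $n\equiv0\pmod 3$ and every $m\ge n+5$;
\item for every $n\ge92$ with $n\equiv2\pmod 3$ and every $m\ge n+6$;
\item for every $n\ge91$ with $n\equiv1\pmod 3$ and every $m\ge n+7$.
\end{itemize}
In particular, for no $n\ge91$ does $m\le n+7$ guarantee an MMS allocation.
\end{theorem}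

We do not determine the least $n$ for which the question has a negative answer. It is at least $4$ by (c) and at most $15$ by Theorem~\ref{thm:fifteen}. The proofs of the two theorems are self-contained and do not use (a)--(c).

Section~\ref{sec:criterion} reduces the construction of a counterexample to a problem about integers: find weights that cancel in exactly three partitions into one pair and triples. Section~\ref{sec:design} describes three such partitions on $3L+14$ items, together with their weights. What remains is to show that the weights cancel nowhere else, which is done by hand for $L=2$ in Section~\ref{sec:fifteen} and by a separation of scales for $L\ge28$ in Section~\ref{sec:long}.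

\section{Utilities that force cancellation}\label{sec:criterion}

If all items are chores and bundles are still empty, an agent loses nothing by splitting a bundle, because each part is worth at least as much as the whole. This is why many agents make the problem easy. With mixed signs, splitting can be ruinous.

\begin{example}\label{ex:toy}
Take three items of weights $w=1,1,-2$ and the utility $u=100w-20$, that is, $80,80,-220$. The bundle that contains the chore is worth at most $-60$, with equality only if it contains both goods. So for every $n\ge1$ the maximin share is $-60$, and it is attained only by putting all three items in one bundle and leaving $n-1$ bundles empty.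
\end{example}

In the example, additional agents change neither the share nor the optimal partition. We exploit this by giving all agents almost the same utility $Kw-s$, built from an integer weight $w$ with $w(M)=0$. The large factor $K$ makes a bundle of negative weight unacceptable, so all bundles must have weight zero. The toll $s$ per item makes a bundle of four or more items unacceptable. A small perturbation $d_\tau$ then decides which zero-weight triples an agent of type $\tau$ accepts. If each type accepts only the $k$ triples of its own partition, and no type has $k$ agents, then no allocation satisfies everybody, however many agents there are in total.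

Call a set $Z\subseteq M$ \emph{balanced} if $w(Z)=0$.

\begin{lemma}\label{lem:criterion}
Let $w\colon M\to\mathbb Z$ and $k\ge2$. For $\tau\in\{A,B,C\}$ let $\mathcal P_\tau$ be a partition of $M$ into one balanced pair $p_\tau$ and $k$ balanced triples, and let $d_\tau\colon M\to\mathbb Z$. Let $s,K$ be positive integers. Assume:
\begin{itemize}
\item[(H1)] every partition of $M$ into nonempty balanced sets of size at most $3$ is $\mathcal P_A$, $\mathcal P_B$ or $\mathcal P_C$;
\item[(H2)] $d_\tau(Z)=0$ for every triple $Z$ of $\mathcal P_\tau$, and $d_\tau(Z)\le-1$ for every triple $Z$ of $\mathcal P_\sigma$ with $\sigma\ne\tau$;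
\item[(H3)] $d_\tau(o)<s/4$ for all $o$ and $\tau$, $d_\tau(p_\tau)\ge-s$ for all $\tau$, and $K\ge3s$.
\end{itemize}
Put $u_\tau(o)=Kw(o)-s+d_\tau(o)$ and consider an instance with item set $M$ and $n\ge k+1$ agents, each of whom has one of the utility functions $u_A,u_B,u_C$ (her \emph{type}). Then every agent has maximin share $-3s$. If each type has at most $k-1$ agents, every allocation gives some agent at most $-3s-1$, so there is no MMS allocation.
\end{lemma}

\begin{proof}
\emph{The share is at least $-3s$.} Since $n\ge k+1$, an agent of type $\tau$ can cut $M$ into the $k+1$ sets of $\mathcal P_\tau$ and $n-k-1$ empty bundles. Each triple is worth $0-3s+0$ by (H2), the pair is worth $-2s+d_\tau(p_\tau)\ge-3s$ by (H3), and an empty bundle is worth $0$.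

\emph{Claim.} Let $Z_1,\dots,Z_n$ be a partition of $M$ into possibly empty bundles and let $\tau_1,\dots,\tau_n$ be types with $u_{\tau_j}(Z_j)\ge-3s$ for all $j$. Then the nonempty bundles form $\mathcal P_\sigma$ for some $\sigma$, and $\tau_j=\sigma$ whenever $Z_j$ is a triple.

By (H3), every nonempty $Z$ and every $\tau$ satisfy
\begin{equation}\label{eq:upper}
u_\tau(Z)<Kw(Z)-\tfrac34 s\,|Z|.
\end{equation}
If $w(Z_j)\le-1$, then \eqref{eq:upper} gives $u_{\tau_j}(Z_j)<-K\le-3s$, which is excluded. So $w(Z_j)\ge0$ for all $j$. These numbers add up to $w(M)$, which is $0$ because $\mathcal P_A$ consists of balanced sets; hence every $Z_j$ is balanced. If $|Z_j|\ge4$, then \eqref{eq:upper} gives $u_{\tau_j}(Z_j)<-3s$, which is again excluded. By (H1) the nonempty bundles form some $\mathcal P_\sigma$. A triple of $\mathcal P_\sigma$ is worth at most $-3s-1$ to a type other than $\sigma$, by (H2). This proves the claim.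

\emph{The share is at most $-3s$.} Take an optimal partition for type $\tau$. All its bundles are worth at least $-3s$, so the claim applies with all $\tau_j=\tau$. It gives $\sigma=\tau$, and the triples of $\mathcal P_\tau$ are worth exactly $-3s$.

\emph{No MMS allocation.} If an allocation gives every agent at least $-3s$, the claim produces $k$ triples that go to $k$ different agents of one type $\sigma$. If no type has $k$ agents, this is impossible, so some agent gets less than $-3s$, and utilities are integers.
\end{proof}

\begin{remark}\label{rem:count}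
(i) \emph{Why a pair is needed.} Summing $d_\tau$ over $\mathcal P_\tau$ and over $\mathcal P_\sigma$ with $\sigma\neq\tau$ and using (H2) gives
\begin{equation}\label{eq:deficit}
d_\tau(p_\tau)=d_\tau(M)\le d_\tau(p_\sigma)-k .
\end{equation}
For partitions into triples alone the same computation would read $0\le-k$. The pair pays one toll less than a triple, and this slack absorbs the deficit. Inequality \eqref{eq:deficit} also shows that the three pairs are different.

(ii) \emph{The bound $k-1$ is sharp.} If some type $\sigma$ has $k$ agents, give them the triples of $\mathcal P_\sigma$ and give $p_\sigma$ to any other agent. By \eqref{eq:deficit} and (H3) she values it at least $-3s$ whatever her type, so this is an MMS allocation.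

(iii) \emph{Where the number five comes from.} Here $m=3k+2$, and the lemma allows every $n$ with $k+1\le n\le3(k-1)=m-5$. With two types only, $n\le2(k-1)$ and $m-n\ge k+4\ge 6$.
\end{remark}

\section{Three partitions along a chain}\label{sec:design}

We need three partitions for arbitrarily large $k$, with weights that balance all their sets and as little else as possible. The bulk of the items will form a \emph{chain}: three items $A_t,B_t,C_t$ at each \emph{level} $t=0,\dots,L$, grouped for $0\le t\le L-1$ into the triples
\[
\alpha_t=\{A_{t+1},B_t,C_t\},\qquad \beta_t=\{A_t,B_{t+1},C_t\},\qquad \gamma_t=\{A_t,B_t,C_{t+1}\}.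
\]
The triples of one kind are pairwise disjoint and miss exactly three chain items, one at level $0$ and two at level $L$ (Figure~\ref{fig:chain}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\foreach \x in {0,5,10} {
  \foreach \t in {0,1,2,3} {
    \foreach \r in {0,1,2} \fill (\x+\t,\r) circle (2.5pt);
    \node at (\x+\t,-0.5) {\small $\t$};
  }
  \node at (\x-0.5,2) {\small $A$};
  \node at (\x-0.5,1) {\small $B$};
  \node at (\x-0.5,0) {\small $C$};
}
\foreach \t in {0,1,2} {
  \draw[thick] (\t,1) -- (\t+1,2) -- (\t,0);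
  \draw[thick] (5+\t,2) -- (6+\t,1) -- (5+\t,0);
  \draw[thick] (10+\t,2) -- (11+\t,0) -- (10+\t,1);
}
\foreach \p in {(0,2),(3,1),(3,0),(5,1),(8,2),(8,0),(10,0),(13,2),(13,1)}
  \draw[fill=white] \p circle (3.5pt);
\end{tikzpicture}
\caption{The chain items $A_t,B_t,C_t$ for $L=3$ (row = letter, column = level $t$), with the triples $\alpha_t$ (left), $\beta_t$ (middle) and $\gamma_t$ (right). Each triple is drawn as a path through its three items. Hollow dots are the items that the triples of that kind leave uncovered.}\label{fig:chain}
\end{figure}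

The chain dictates the shape of its weights. Let $S_t$ be the total weight of level $t$. If $\alpha_t,\beta_t,\gamma_t$ are balanced, then $w(A_{t+1})=w(A_t)-S_t$, and likewise for $B$ and $C$. Adding the three equations gives $S_{t+1}=-2S_t$. Hence the weight of a chain item is a constant depending on its letter plus $\frac13S_0(-2)^t$, and the three constants add up to zero.

The loose ends of the chain are tied to eleven \emph{core} items $E,E',F,F',G,G'$, $V_1,\dots,V_5$. For $L\ge1$ let $M_L$ be the set of the $3(L+1)+11=3L+14$ chain and core items, and define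
\[
\begin{array}{lll}
p_A=\{E,E'\}, & p_B=\{F,F'\}, & p_C=\{G,G'\},\\
a_1=\{A_0,V_1,F'\}, & b_1=\{A_L,V_4,G'\}, & c_1=\{C_0,V_2,F'\},\\
a_2=\{B_L,V_2,F\}, & b_2=\{C_L,V_1,G\}, & c_2=\{A_L,V_5,F\},\\
a_3=\{C_L,V_3,G'\}, & b_3=\{V_2,V_3,E'\}, & c_3=\{V_1,V_3,E\},\\
a_4=\{V_4,V_5,G\}, & b_4=\{B_0,V_5,E\}, & c_4=\{B_L,V_4,E'\}.
\end{array}
\]
Let $\mathcal P_A$ consist of the first column and all $\alpha_t$, let $\mathcal P_B$ consist of the second column and all $\beta_t$, and let $\mathcal P_C$ consist of the third column and all $\gamma_t$. Each column contains every core item once, together with the three chain items that are hollow in the corresponding panel of Figure~\ref{fig:chain}. So each $\mathcal P_\tau$ is a partition of $M_L$ into one pair and $k=L+4$ triples.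

Two further triples have to be admitted:
\[
x_1=\{B_0,B_L,G'\},\qquad x_2=\{V_2,V_4,E\}.
\]
As formal sums of items,
\begin{equation}\label{eq:stray}
x_1=b_4+c_4-a_4-p_A+p_C,\qquad x_2=a_2+a_4+b_1-c_2-c_4+p_A-p_C,
\end{equation}
so any weights that balance the three partitions also balance these \emph{stray} triples. Let $\mathcal F_L$ be the family of all sets of $\mathcal P_A,\mathcal P_B,\mathcal P_C$ together with $x_1$ and $x_2$. Table~\ref{tab:incidence} lists the members of $\mathcal F_L$ that contain a given item.

\begin{table}[ht]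
\centering
\begin{tabular}{c|ccccccccccc}
 & $E$ & $E'$ & $F$ & $F'$ & $G$ & $G'$ & $V_1$ & $V_2$ & $V_3$ & $V_4$ & $V_5$\\ \hline
$\mathcal P_A$ & $p_A$ & $p_A$ & $a_2$ & $a_1$ & $a_4$ & $a_3$ & $a_1$ & $a_2$ & $a_3$ & $a_4$ & $a_4$\\
$\mathcal P_B$ & $b_4$ & $b_3$ & $p_B$ & $p_B$ & $b_2$ & $b_1$ & $b_2$ & $b_3$ & $b_3$ & $b_1$ & $b_4$\\
$\mathcal P_C$ & $c_3$ & $c_4$ & $c_2$ & $c_1$ & $p_C$ & $p_C$ & $c_3$ & $c_1$ & $c_3$ & $c_4$ & $c_2$\\
stray & $x_2$ & & & & & $x_1$ & & $x_2$ & & $x_2$ &
\end{tabular}

\medskip
\begin{tabular}{c|ccccccccc}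
 & $A_0$ & $A_t$ & $A_L$ & $B_0$ & $B_t$ & $B_L$ & $C_0$ & $C_t$ & $C_L$\\ \hline
$\mathcal P_A$ & $a_1$ & $\alpha_{t-1}$ & $\alpha_{L-1}$ & $\alpha_0$ & $\alpha_t$ & $a_2$ & $\alpha_0$ & $\alpha_t$ & $a_3$\\
$\mathcal P_B$ & $\beta_0$ & $\beta_t$ & $b_1$ & $b_4$ & $\beta_{t-1}$ & $\beta_{L-1}$ & $\beta_0$ & $\beta_t$ & $b_2$\\
$\mathcal P_C$ & $\gamma_0$ & $\gamma_t$ & $c_2$ & $\gamma_0$ & $\gamma_t$ & $c_4$ & $c_1$ & $\gamma_{t-1}$ & $\gamma_{L-1}$\\
stray & & & & $x_1$ & & $x_1$ & & &
\end{tabular}
\caption{The members of $\mathcal F_L$ that contain each item; here $1\le t\le L-1$.}\label{tab:incidence}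
\end{table}

The danger for (H1) is a partition that mixes sets from different $\mathcal P_\tau$. The next lemma rules this out: the choice of the pair fixes the core, and the core fixes the kind of triple along the whole chain.

\begin{lemma}\label{lem:rigid}
For $L\ge1$, the only partitions of $M_L$ into members of $\mathcal F_L$ are $\mathcal P_A$, $\mathcal P_B$ and $\mathcal P_C$.
\end{lemma}

\begin{proof}
Let $\mathcal Q$ be such a partition. If it contains $j$ pairs, then $0\le j\le3$ and $3$ divides $3L+14-2j$, so $j=1$. The triple $x_2$ is not in $\mathcal Q$, because the three sets $p_A,b_3,c_4$ that contain $E'$ meet $x_2$ in $E,V_2,V_4$. We call a set \emph{chosen} if it lies in $\mathcal Q$ and \emph{excluded} otherwise; a set that meets a different chosen set is excluded, and we indicate the common item in parentheses. An item \emph{forces} a set if all other sets in its column of Table~\ref{tab:incidence} are excluded.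

Along the chain, a choice propagates. Let $1\le t\le L-1$.
\begin{itemize}
\item If $\alpha_t$ is chosen, then $\beta_t$ $(C_t)$ and $\gamma_t$ $(B_t)$ are excluded, and $A_t$ forces $\alpha_{t-1}$.
\item If $\beta_{t-1}$ is chosen, then $\alpha_{t-1}$ $(C_{t-1})$ and $\gamma_t$ $(B_t)$ are excluded, and $A_t$ forces $\beta_t$.
\item If $\gamma_t$ is chosen, then $\alpha_t$ $(B_t)$ and $\beta_t$ $(A_t)$ are excluded, and $C_t$ forces $\gamma_{t-1}$.
\end{itemize}
So each of $\alpha_{L-1}$, $\beta_0$, $\gamma_{L-1}$ brings along all chain triples of its kind.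

\emph{The pair is $p_A$.} It excludes $b_4,c_3$ $(E)$ and $b_3,c_4$ $(E')$. Then $V_3$ forces $a_3$, which excludes $b_1$ $(G')$. Then $V_4$ forces $a_4$, which excludes $c_2$ $(V_5)$. Then $A_L$ forces $\alpha_{L-1}$, so all $\alpha_t$ are chosen. The triple $\alpha_0$ excludes $\beta_0$ $(C_0)$ and $\gamma_0$ $(B_0)$, so $A_0$ forces $a_1$. The three remaining items form $a_2$, and $\mathcal Q=\mathcal P_A$.

\emph{The pair is $p_B$.} It excludes $a_2,c_2$ $(F)$ and $a_1,c_1$ $(F')$. Then $V_2$ forces $b_3$, which excludes $c_3$ $(V_3)$ and $c_4$ $(E')$. Then $V_1$ forces $b_2$, which excludes $a_4$ $(G)$, and $V_4$ forces $b_1$. Since $p_A$ is excluded as a second pair, $E$ forces $b_4$, which excludes $\gamma_0$ $(B_0)$. Then $A_0$ forces $\beta_0$, so all $\beta_t$ are chosen, and $\mathcal Q=\mathcal P_B$.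

\emph{The pair is $p_C$.} It excludes $a_4,b_2$ $(G)$ and $a_3,b_1$ $(G')$. Then $C_L$ forces $\gamma_{L-1}$, so all $\gamma_t$ are chosen. The triple $\gamma_{L-1}$ excludes $\alpha_{L-1}$ $(B_{L-1})$, so $A_L$ forces $c_2$, which excludes $a_2$ $(F)$. Next $V_4$ forces $c_4$, which excludes $b_3$ $(E')$, and $V_2$ forces $c_1$. The three remaining items form $c_3$, and $\mathcal Q=\mathcal P_C$.
\end{proof}

We now define the weights. Put $P=(-2)^L$ and let $h(o),\ell(o)$ be given by the following table, in which the values for a chain item depend only on its letter.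
\begin{center}
\small
\setlength{\tabcolsep}{3.5pt}
\begin{tabular}{c|rrrrrrrrrrr|rrr}
 & $E$ & $E'$ & $F$ & $F'$ & $G$ & $G'$ & $V_1$ & $V_2$ & $V_3$ & $V_4$ & $V_5$ & $A_t$ & $B_t$ & $C_t$\\ \hline
$h$ & $16$ & $-16$ & $-22$ & $22$ & $29$ & $-29$ & $-37$ & $-5$ & $21$ & $-11$ & $-18$ & $15$ & $2$ & $-17$\\
$\ell$ & $2$ & $-2$ & $16$ & $-16$ & $13$ & $-13$ & $-14$ & $-10$ & $12$ & $8$ & $-21$ & $5$ & $-6$ & $1$
\end{tabular}
\end{center}
Define
\begin{equation}\label{eq:weights}
w_L(o)=\begin{cases}h(o)P+\ell(o) & \text{if $o$ is a core item,}\\ h(o)P+\ell(o)+25(-2)^t & \text{if $o$ is a chain item of level $t$.}\end{cases}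
\end{equation}

\begin{lemma}\label{lem:balanced}
For $L\ge1$, every member of $\mathcal F_L$ is balanced for $w_L$.
\end{lemma}

\begin{proof}
In a chain triple the three letters contribute $(15+2-17)P+(5-6+1)=0$, and $2(-2)^t+(-2)^{t+1}=0$. The pairs have opposite entries in the table. For the other triples write $(y,z)$ for $yP+z$. The ends of the chain have weights $A_0=(15,30)$, $B_0=(2,19)$, $C_0=(-17,26)$, $A_L=(40,5)$, $B_L=(27,-6)$, $C_L=(8,1)$, and each of the following sums is $(0,0)$:
\[
\small
\begin{array}{ll}
a_1\colon (15,30)+(-37,-14)+(22,-16), & b_3\colon (-5,-10)+(21,12)+(-16,-2),\\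
a_2\colon (27,-6)+(-5,-10)+(-22,16), & b_4\colon (2,19)+(-18,-21)+(16,2),\\
a_3\colon (8,1)+(21,12)+(-29,-13), & c_1\colon (-17,26)+(-5,-10)+(22,-16),\\
a_4\colon (-11,8)+(-18,-21)+(29,13), & c_2\colon (40,5)+(-18,-21)+(-22,16),\\
b_1\colon (40,5)+(-11,8)+(-29,-13), & c_3\colon (-37,-14)+(21,12)+(16,2),\\
b_2\colon (8,1)+(-37,-14)+(29,13), & c_4\colon (27,-6)+(-11,8)+(-16,-2).
\end{array}
\]
The stray triples are balanced by \eqref{eq:stray}.
\end{proof}

\begin{remark}\label{rem:forced}
Up to a common factor these are the only weights that balance the three partitions. Write each item for its weight, and put $g=G$, $v=V_3$. The pairs give $E'=-E$, $F'=-F$, $G'=-g$. Then $b_2-a_3$ gives $V_1=v-2g$, and $c_3,b_3,x_2,a_4$ give in turn $E=2g-2v$, $V_2=2g-3v$, $V_4=5v-4g$, $V_5=3g-5v$. From $a_3,b_1,c_4$ we get $C_L=g-v$, $A_L=5g-5v$, $B_L=6g-7v$; from $c_2$ we get $F=10v-8g$; and from $a_1,b_4,c_1$ we get $A_0=9v-6g$, $B_0=7v-5g$, $C_0=13v-10g$. Level $0$ determines the rest of the chain. The relation $S_L=PS_0$ reads $12g-13v=P(29v-21g)$, so $g:v=(29P+13):(21P+12)$, and the choice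 $g=29P+13$ gives $S_0=75=3\cdot25$. Thus unwanted balanced sets cannot be removed by a generic choice of weights; their absence is an arithmetic property of $L$. It can fail: for $L=1$ we have $w_1(V_1)=60=-w_1(F')$, so the pair $\{V_1,F'\}\notin\mathcal F_1$ is balanced.
\end{remark}

By Lemma~\ref{lem:rigid}, hypothesis (H1) holds for $w_L$ as soon as every nonempty balanced set of size at most $3$ belongs to $\mathcal F_L$. The next two sections prove this for $L=2$ and for $L\ge28$.

\section{Fifteen agents}\label{sec:fifteen}

For $L=2$ we have $P=4$, and \eqref{eq:weights} gives $w_2=3w$ with $w$ as in Table~\ref{tab:twenty}; for instance $w_2(G)=29\cdot4+13=3\cdot43$ and $w_2(B_1)=2\cdot4-6-50=3\cdot(-16)$. The twenty values of $w$ are distinct, so we name an item by its weight. Table~\ref{tab:triples} shows the three partitions in this notation; the stray triples are $x_1=\{9,34,-43\}$ and $x_2=\{-10,-12,22\}$.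

\begin{table}[ht]
\centering
\small
\setlength{\tabcolsep}{3pt}
\begin{tabular}{lll|lll|lll}
$p_A$ & $22,-22$ & $(-12,-1,-2)$ & $p_B$ & $-24,24$ & $(0,-12,0)$ & $p_C$ & $43,-43$ & $(-2,-1,-12)$\\ \hline
$a_1$ & $30,-54,24$ & $(0,-6,-1)$ & $b_1$ & $55,-12,-43$ & $(-1,0,-1)$ & $c_1$ & $-14,-10,24$ & $(-1,-1,0)$\\
$a_2$ & $34,-10,-24$ & $(0,-1,-2)$ & $b_2$ & $11,-54,43$ & $(-1,0,-3)$ & $c_2$ & $55,-31,-24$ & $(-1,-6,0)$\\
$a_3$ & $11,32,-43$ & $(0,-1,-1)$ & $b_3$ & $-10,32,-22$ & $(-2,0,-1)$ & $c_3$ & $-54,32,22$ & $(-1,-1,0)$\\
$a_4$ & $-12,-31,43$ & $(0,-1,-3)$ & $b_4$ & $9,-31,22$ & $(-6,0,-1)$ & $c_4$ & $34,-12,-22$ & $(-5,-1,0)$\\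
$\alpha_0$ & $5,9,-14$ & $(0,-1,-2)$ & $\beta_0$ & $30,-16,-14$ & $(-1,0,-2)$ & $\gamma_0$ & $30,9,-39$ & $(-1,-1,0)$\\
$\alpha_1$ & $55,-16,-39$ & $(0,-1,-1)$ & $\beta_1$ & $5,34,-39$ & $(-1,0,-4)$ & $\gamma_1$ & $5,-16,11$ & $(-1,-1,0)$
\end{tabular}
\caption{The partitions $\mathcal P_A,\mathcal P_B,\mathcal P_C$ of the twenty items of Table~\ref{tab:twenty}. Each set $Z$ is listed by the weights of its items and followed by $(d_A(Z),d_B(Z),d_C(Z))$.}\label{tab:triples}
\end{table}

\begin{lemma}\label{lem:list2}
For the weights $w$ of Table~\ref{tab:twenty}, every nonempty balanced set of size at most $3$ belongs to $\mathcal F_2$.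
\end{lemma}

\begin{proof}
The positive weights and the absolute values of the negative weights form the sets
\[
W^+=\{5,9,11,22,24,30,32,34,43,55\},\quad W^-=\{10,12,14,16,22,24,31,39,43,54\}.
\]
No weight is $0$. Since $W^+\cap W^-=\{22,24,43\}$, the balanced pairs are $p_A,p_B,p_C$. A balanced triple consists of two items of one sign and one of the other.

\emph{Two positive items.} Their sum must lie in $W^-$. We add to each element of $W^+$ the larger elements in increasing order, and print in bold the sums that lie in $W^-$:
\[
\begin{array}{rl}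
5\colon & \mathbf{14},\mathbf{16},27,29,35,37,\mathbf{39},48,60\\
9\colon & 20,\mathbf{31},33,\mathbf{39},41,\mathbf{43},52,64\\
11\colon & 33,35,41,\mathbf{43},45,\mathbf{54},66\\
22\colon & 46,52,\mathbf{54},56,65,77\\
24\colon & \mathbf{54},56,58,67,79
\end{array}
\]
All other sums are at least $30+32>54$. The ten bold entries give, in order, $\alpha_0,\gamma_1,\beta_1,b_4,\gamma_0,x_1,a_3,b_2,c_3,a_1$.

\emph{Two negative items.} The sum of their absolute values must lie in $W^+$. The same procedure for $W^-$ gives
\[
\begin{array}{rl}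
10\colon & \mathbf{22},\mathbf{24},26,\mathbf{32},\mathbf{34},41,49,53,64\\
12\colon & 26,28,\mathbf{34},36,\mathbf{43},51,\mathbf{55},66\\
14\colon & \mathbf{30},36,38,45,53,57,68\\
16\colon & 38,40,47,\mathbf{55},59,70\\
22\colon & 46,53,61,65,76\\
24\colon & \mathbf{55},63,67,78
\end{array}
\]
All other sums are at least $31+39>55$. The ten bold entries give, in order, $x_2,c_1,b_3,a_2,c_4,a_4,b_1,\beta_0,\alpha_1,c_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fifteen}]
Apply Lemma~\ref{lem:criterion} with $k=6$, $s=20$, $K=100$. All sets in Table~\ref{tab:triples} are balanced. Hypothesis (H1) follows from Lemmas~\ref{lem:list2} and~\ref{lem:rigid}. Hypothesis (H2) is read off Table~\ref{tab:triples}, each entry of which is a sum of entries of Table~\ref{tab:twenty}; for example $d_A(b_3)=0+4-6=-2$. Hypothesis (H3) holds because $d_\tau(o)\le4<5$, $d_\tau(p_\tau)=-12\ge-20$ and $100\ge60$. Finally $n=15\ge7=k+1$, and each type has $5=k-1$ agents.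
\end{proof}

The example does not depend on exact ties.

\begin{proposition}\label{prop:robust}
In the instance of Theorem~\ref{thm:fifteen} every agent has maximin share $-60$, and every allocation gives some agent at most $-61$. If each of the numbers $u_i(o)$ is changed by less than $1/40$, the new instance still admits no MMS allocation.
\end{proposition}

\begin{proof}
The first sentence is the conclusion of Lemma~\ref{lem:criterion} for $s=20$. A bundle has at most $20$ items, so its value for any agent changes by less than $1/2$. Hence every new share exceeds $-60.5$, as the old optimal partition shows, while in every allocation some agent now receives less than $-60.5$.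
\end{proof}

Thus non-existence holds on an open set of instances. Note also that $|100\,w(o)|\ge500$ exceeds $|{-20}+d_\tau(o)|\le26$. So the agents agree on all signs: ten items are goods for everybody and ten are chores for everybody. No agent is a chores agent and every share is negative, in accordance with (b).

\section{Long chains}\label{sec:long}

For large $L$ the weights \eqref{eq:weights} cannot be inspected one by one. If only the scales $P$ and $1$ occurred, a balanced set would have $h(Z)=\ell(Z)=0$, a finite condition. The terms $25(-2)^t$ occupy all intermediate scales and might link the two. But a set of at most three items involves at most three levels, so for large $L$ there is a long interval of unused levels, and the equation $w_L(Z)=0$ splits at that interval.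

\begin{lemma}\label{lem:listL}
For $L\ge28$, every nonempty set of size at most $3$ that is balanced for $w_L$ belongs to $\mathcal F_L$.
\end{lemma}

\begin{proof}
Let $Z$ be such a set, let $t_1\le\dots\le t_r$ be the levels of its chain items $(0\le r\le3)$, and put $h=h(Z)$, $\ell=\ell(Z)$. Then
\begin{equation}\label{eq:zero}
hP+\ell+25\sum_{i=1}^r(-2)^{t_i}=0 .
\end{equation}

\medskip
\noindent\emph{Splitting.} The list $0,t_1,\dots,t_r,L$ has at most four gaps between consecutive entries, of total length $L\ge28$; this is the only use of the hypothesis on $L$. So there are consecutive entries $p<q$ with $q-p\ge7$. Call a chain item of $Z$ \emph{low} if its level is at most $p$ and \emph{high} if its level is at least $q$; every chain item of $Z$ is one or the other. Put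
\[
\Lambda=\ell+25\sum_{\text{low}}(-2)^{t_i},\qquad H=hP+25\sum_{\text{high}}(-2)^{t_i},
\]
so that $\Lambda+H=0$. A core item contributes at most $21$ to $|\Lambda|$, a high item at most $6$, and a low item at most $6+25\cdot2^p\le31\cdot2^p$. Hence $|\Lambda|\le93\cdot2^p<2^{p+7}\le2^q$. On the other hand $2^q$ divides $H=-\Lambda$, since $q\le L$. Therefore $\Lambda=H=0$, that is,
\begin{equation}\label{eq:split}
\ell=-25\sum_{\text{low}}(-2)^{t_i},\qquad h=-25\,\eta\quad\text{with}\quad \eta=\sum_{\text{high}}(-2)^{t_i-L}.
\end{equation}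
We draw three consequences.
\begin{itemize}
\item[(i)] $25\mid\ell$ and $25\mid h$, and $\eta$ is an integer. Indeed $25$ divides $hP$ and is coprime to $P$.
\item[(ii)] If no item is high, then $h=0$. If exactly one item is high, then $(-2)^{t-L}\in\mathbb Z$ forces its level to be $t=L$, and $h=-25$.
\item[(iii)] If exactly two items are high, their levels are equal. For levels $t<t'$ we would have $(-2)^{L-t}\eta=1+(-2)^{t'-t}$, with even left side and odd right side.
\end{itemize}

\begin{table}[ht]
\centering
\small
\begin{tabular}{c|rrrrrrrrrr}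
 & $E'$ & $F$ & $F'$ & $G$ & $G'$ & $V_1$ & $V_2$ & $V_3$ & $V_4$ & $V_5$\\ \hline
$E$ & $0$ & $-6$ & $38$ & $45$ & $-13$ & $\mathbf{-21}$ & $\mathbf{11}$ & $\mathbf{37}$ & $\mathbf{5}$ & $\underline{-2}$\\
$E'$ & & $-38$ & $6$ & $13$ & $-45$ & $-53$ & $\mathbf{-21}$ & $\mathbf{5}$ & $\underline{-27}$ & $-34$\\
$F$ & & & $0$ & $7$ & $-51$ & $-59$ & $\underline{-27}$ & $-1$ & $-33$ & $\underline{-40}$\\
$F'$ & & & & $51$ & $-7$ & $\underline{-15}$ & $\underline{17}$ & $43$ & $\mathbf{11}$ & $4$\\
$G$ & & & & & $0$ & $\underline{-8}$ & $24$ & $50$ & $\mathbf{18}$ & $\mathbf{11}$\\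
$G'$ & & & & & & $-66$ & $-34$ & $\underline{-8}$ & $\underline{-40}$ & $-47$\\
$V_1$ & & & & & & & $-42$ & $\mathbf{-16}$ & $-48$ & $-55$\\
$V_2$ & & & & & & & & $\mathbf{16}$ & $\mathbf{-16}$ & $-23$\\
$V_3$ & & & & & & & & & $10$ & $3$\\
$V_4$ & & & & & & & & & & $\mathbf{-29}$
\end{tabular}
\caption{The sums $h(o)+h(o')$ for pairs of core items. Bold entries equal $-h(o'')$ for a core item $o''$. Underlined entries lie in $\{-15,-40,-2,-27,17,-8\}$.}\label{tab:sums}
\end{table}

\medskip
\noindent\emph{Case $r=0$.} By (ii), $h=0$. No core item has $h(o)=0$, and the zeros of Table~\ref{tab:sums} are the pairs $p_A,p_B,p_C$. If $Z$ is a triple, the entry of any two of its items is bold, and it determines the third item because the values of $h$ on the core are distinct. Of the thirteen bold entries, three come from each of $c_3=\{V_1,V_3,E\}$, $x_2=\{V_2,V_4,E\}$, $b_3=\{V_2,V_3,E'\}$ and $a_4=\{V_4,V_5,G\}$. The last one is $h(F')+h(V_4)=11=-h(V_4)$, which would need $V_4$ twice.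

\medskip
\noindent\emph{Case $r=1$.} By (ii), $h=0$ if the chain item is low, and $h=-25$ with level $L$ if it is high. So the values of $h$ on the core items of $Z$ must add up to
\[
-15 \text{ or } -40 \ (\text{letter }A),\qquad -2\text{ or }-27\ (\text{letter }B),\qquad 17\text{ or }-8\ (\text{letter }C),
\]
the first number for a low item and the second for a high one. None of these is $0$ or the value of $h$ at a core item, so $Z$ contains two core items, with an underlined entry in Table~\ref{tab:sums}. In the high case, $A_L$ goes with $\{F,V_5\}$ or $\{G',V_4\}$, giving $c_2$ or $b_1$; $B_L$ goes with $\{E',V_4\}$ or $\{F,V_2\}$, giving $c_4$ or $a_2$; and $C_L$ goes with $\{G,V_1\}$ or $\{G',V_3\}$, giving $b_2$ or $a_3$. In the low case the candidates are $\{A_t,V_1,F'\}$, $\{B_t,V_5,E\}$ and $\{C_t,V_2,F'\}$, with $\ell=5-14-16$, $-6-21+2$ and $1-10-16$. Each of these equals $-25$, so $(-2)^t=1$ by \eqref{eq:split} and $t=0$. This gives $a_1,b_4,c_1$.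

\medskip
\noindent\emph{Case $r=2$.} The two chain items contribute to $(h,\ell)$ as follows:
\[
\begin{array}{c|cccccc}
\text{letters} & AA & BB & CC & AB & AC & BC\\ \hline
(h,\ell) & (30,10) & (4,-12) & (-34,2) & (17,-1) & (-2,6) & (-15,-5)
\end{array}
\]
None of the second coordinates is divisible by $25$, so by (i) $Z$ contains a core item $o$. Again by (i), $h(o)$ is congruent modulo $25$ to $20,21,9,8,2,15$ in the six columns. The residues of $h$ at $E,E',F,F',G,G',V_1,\dots,V_5$ are $16,9,3,22,4,21,13,20,21,14,7$. The matches are
\[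
(AA,V_2)\colon h=25,\quad (BB,V_3)\colon h=25,\quad (BB,G')\colon h=-25,\quad (CC,E')\colon h=-50 .
\]
In each match the two chain items have the same letter, hence different levels, so by (iii) they are not both high. They are not both low, since $h\ne0$. So exactly one is high; by (ii) it has level $L$ and $h=-25$, which leaves $(BB,G')$. Here $\ell=-12-13=-25$, so the low item has level $0$ by \eqref{eq:split}, and $Z=x_1$.

\medskip
\noindent\emph{Case $r=3$.} For the letters $AAA$, $AAB$, $AAC$, $ABB$, $ABC$, $ACC$, $BBB$, $BBC$, $BCC$, $CCC$ the value of $\ell$ is $15,4,11,-7,0,7,-18,-11,-4,3$. By (i) the letters are $ABC$. Then $h=\ell=0$, and \eqref{eq:zero} says $(-2)^{t_1}+(-2)^{t_2}+(-2)^{t_3}=0$. If $t_2=t_3$, the sum has absolute value at least $2^{t_3+1}-2^{t_3}>0$. So $t_1\le t_2<t_3$, and $2^{t_3}\le2^{t_1}+2^{t_2}$ forces $t_1=t_2=t_3-1$. Thus two letters have level $t$ and the third has level $t+1$, and $Z$ is $\alpha_t$, $\beta_t$ or $\gamma_t$.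
\end{proof}

It remains to choose perturbations that satisfy (H2). On the chain, let $d_A$ have total $-2$ on every level, let it increase by $2$ from $A_t$ to $A_{t+1}$, and let it decrease by $1$ from $B_t$ to $B_{t+1}$ and from $C_t$ to $C_{t+1}$. Then $d_A(\alpha_t)=-2+2=0$ and $d_A(\beta_t)=d_A(\gamma_t)=-2-1=-3$. The functions $d_B$ and $d_C$ do the same with the letters $B$ and $C$ in the role of $A$. The ends of the chain then carry values of order $L$, which the core has to compensate. Table~\ref{tab:pert} gives one solution, and Table~\ref{tab:values} lists its values on the triples.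

\begin{table}[ht]
\centering
\small
\begin{tabular}{c|ccccccc}
 & $A_t$ & $B_t$ & $C_t$ & $V_1$ & $V_2$ & $V_3$ & $V_4$\\ \hline
$d_A$ & $2t$ & $-t$ & $-t-2$ & $L$ & $L$ & $5L+4$ & $2L+1$\\
$d_B$ & $-t$ & $2t$ & $-t-2$ & $L+3$ & $3L+5$ & $-L-4$ & $0$\\
$d_C$ & $-t$ & $-t-2$ & $2t$ & $-1$ & $0$ & $1$ & $L+4$\\
\multicolumn{8}{c}{}\\
 & $V_5$ & $E$ & $E'$ & $F$ & $F'$ & $G$ & $G'$\\ \hline
$d_A$ & $-2L-1$ & $-6L-5$ & $-6L-5$ & $0$ & $-L$ & $0$ & $-4L-2$\\
$d_B$ & $0$ & $0$ & $-2L-1$ & $-5L-6$ & $-5L-6$ & $-1$ & $L$\\
$d_C$ & $0$ & $0$ & $-2$ & $L$ & $0$ & $-2L-5$ & $-2L-5$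
\end{tabular}
\caption{The perturbations $d_A,d_B,d_C$ on $M_L$ used for Theorem~\ref{thm:family}.}\label{tab:pert}
\end{table}

\begin{table}[ht]
\centering
\small
\begin{tabular}{l|ccc}
$Z$ & $d_A(Z)$ & $d_B(Z)$ & $d_C(Z)$\\ \hline
$a_1=\{A_0,V_1,F'\}$ & $0$ & $-4L-3$ & $-1$\\
$a_2=\{B_L,V_2,F\}$ & $0$ & $-1$ & $-2$\\
$a_3=\{C_L,V_3,G'\}$ & $0$ & $-L-6$ & $-4$\\
$a_4=\{V_4,V_5,G\}$ & $0$ & $-1$ & $-L-1$\\
$\alpha_t$ & $0$ & $-3$ & $-3$\\ \hline
$b_1=\{A_L,V_4,G'\}$ & $-1$ & $0$ & $-2L-1$\\
$b_2=\{C_L,V_1,G\}$ & $-2$ & $0$ & $-6$\\
$b_3=\{V_2,V_3,E'\}$ & $-1$ & $0$ & $-1$\\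
$b_4=\{B_0,V_5,E\}$ & $-8L-6$ & $0$ & $-2$\\
$\beta_t$ & $-3$ & $0$ & $-3$\\ \hline
$c_1=\{C_0,V_2,F'\}$ & $-2$ & $-2L-3$ & $0$\\
$c_2=\{A_L,V_5,F\}$ & $-1$ & $-6L-6$ & $0$\\
$c_3=\{V_1,V_3,E\}$ & $-1$ & $-1$ & $0$\\
$c_4=\{B_L,V_4,E'\}$ & $-5L-4$ & $-1$ & $0$\\
$\gamma_t$ & $-3$ & $-3$ & $0$
\end{tabular}
\caption{The perturbations of Table~\ref{tab:pert} summed over the triples of the three partitions. For example, $d_A(a_3)=(-L-2)+(5L+4)+(-4L-2)=0$.}\label{tab:values}
\end{table}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Let $L\ge28$. Apply Lemma~\ref{lem:criterion} to $M_L$ with $w=w_L$, the perturbations of Table~\ref{tab:pert}, $k=L+4$, and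
\[
D=6L+5,\qquad s=5D,\qquad K=3s .
\]
The sets of the three partitions are balanced by Lemma~\ref{lem:balanced}. Hypothesis (H1) follows from Lemmas~\ref{lem:listL} and~\ref{lem:rigid}, and (H2) from Table~\ref{tab:values}. All entries of Table~\ref{tab:pert} have absolute value at most $D$, so $d_\tau(o)\le D<s/4$ and $d_\tau(p_\tau)\ge-2D\ge-s$, which is (H3). Hence there is no MMS allocation whenever $n\ge L+5$ and each type has at most $L+3$ agents.

With $L+3$ agents of each type, $n=3L+9$ and $m=3L+14=n+5$. This proves the first sentence. Deleting one or two agents and keeping all items preserves both conditions, since $3L+7\ge L+5$ and no type gains an agent. This gives instances with $n=3L+8$, $m=n+6$ and with $n=3L+7$, $m=n+7$. As $L$ runs through the integers from $28$ on, the numbers $3L+9$, $3L+8$, $3L+7$ run through the three listed ranges of $n$.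

To increase $m$, add items of utility $0$ for every agent. Removing them from a partition of the larger set, or adding them to one bundle of a partition of the smaller set, leaves all bundle values unchanged. So the maximin shares and the existence of an MMS allocation are unchanged. Finally, every $n\ge91$ lies in one of the three ranges, and $m=n+7$ is allowed in each.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Hsu} Kevin Hsu, \emph{Existence of MMS Allocations with Mixed Manna}, arXiv:2401.07490 (2024).
\end{thebibliography}
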